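# Full Lefschetz decompositions of $D^b(\mathrm{Gr}(k,V))$ from minimal upper triangular Young diagrams

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, $V$ is an $n$-dimensional vector space, $1\le k\le n-1$, and $X=\mathrm{Gr}(k,V)$ is the Grassmannian of $k$-dimensional subspaces, with tautological subbundle $\mathcal U\subset V\otimes\mathcal O_X$ of rank $k$. For integers $a<b$, $[a,b)$ denotes the set of integers $m$ with $a\le m<b$.

## 1. Short windows on $\mathrm{Gr}(2,V)$

We begin with $k=2$. On $\mathrm{Gr}(2,V)$ consider the bundles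
$$S^a\mathcal U^*(i),\qquad 0\le a<\tfrac n2-1,\ 0\le i<n,$$
and, if $n$ is even, also $S^{n/2-1}\mathcal U^*(i)$ for $0\le i<\tfrac n2$. There are $\binom n2$ of them. Do they generate the derived category? We first recall what is needed to discuss this.

### Exceptional collections and three classical theorems

Write $\mathrm{Ext}^\bullet(A,B)=\bigoplus_m\mathrm{Hom}(A,B[m])$ in $D^b(X)$. For vector bundles this is $H^\bullet(X,A^*\otimes B)$. An object $E$ is *exceptional* if $\mathrm{Ext}^\bullet(E,E)=\Bbbk$ (in degree $0$). A sequence $(E_1,\dots,E_N)$ of exceptional objects is an *exceptional collection* if $\mathrm{Ext}^\bullet(E_j,E_i)=0$ for $j>i$. We write $\langle\cdots\rangle$ for the smallest full triangulated subcategory, closed under isomorphism, containing the given objects or subcategories. A collection is *full* if it generates $D^b(X)$.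

A full triangulated subcategory $\mathcal N\subset D^b(X)$ is *admissible* if its inclusion has a left and a right adjoint. A subcategory generated by an exceptional collection is admissible. If $\mathcal N$ is admissible, put $\mathcal N^\perp=\{F:\mathrm{Hom}(G,F)=0\text{ for all }G\in\mathcal N\}$. Then every $F$ sits in a triangle $m\to F\to LF$ with $m\in\mathcal N$ and $LF\in\mathcal N^\perp$. This triangle is unique up to isomorphism, and $L:D^b(X)\to\mathcal N^\perp$ is the left adjoint of the inclusion. It is exact and kills $\mathcal N$. Finally, $D^b(X)=\langle\mathcal B_1,\dots,\mathcal B_m\rangle$ is a *semi-orthogonal decomposition* if the admissible subcategories $\mathcal B_i$ generate $D^b(X)$ and $\mathrm{Hom}(\mathcal B_j,\mathcal B_i)=0$ for $j>i$.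

For a dominant weight $\alpha=(\alpha_1\ge\dots\ge\alpha_k)\in\mathbb Z^k$ of $GL_k$ let $V_\alpha$ be the irreducible representation and $\Sigma^\alpha\mathcal U^*$ the Schur functor applied to $\mathcal U^*$, normalized so that $\Sigma^{(1,0,\dots,0)}\mathcal U^*=\mathcal U^*$, $\Sigma^{(2,0,\dots,0)}\mathcal U^*=S^2\mathcal U^*$, $\Sigma^{(1,1,0,\dots,0)}\mathcal U^*=\Lambda^2\mathcal U^*$. Then $\mathcal O_X(1)=\Sigma^{(1,\dots,1)}\mathcal U^*$ is the positive generator of $\mathrm{Pic}\,X$, and adding $i$ to all entries of $\alpha$ twists $\Sigma^\alpha\mathcal U^*$ by $\mathcal O_X(i)$. Let $Y_{k,n-k}$ be the set of Young diagrams $\lambda=(\lambda_1\ge\dots\ge\lambda_k\ge0)$ with $\lambda_1\le n-k$. We use three theorems.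

- **Kapranov's theorem.** The bundles $\Sigma^\lambda\mathcal U^*$, $\lambda\in Y_{k,n-k}$, form (in a suitable order) a full exceptional collection in $D^b(X)$.
- **Borel–Weil–Bott.** $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\ne0$ if and only if the $n$ entries of $(\gamma_1,\dots,\gamma_k,0,\dots,0)+(n,n-1,\dots,1)$ are pairwise distinct.
- **Littlewood–Richardson rule.** For partitions $\alpha,\beta,\gamma$ with at most $k$ parts, the multiplicity of $V_\alpha$ in $V_\gamma\otimes V_\beta$ is the number of fillings of the boxes of $\alpha/\gamma$ (so $\gamma\subset\alpha$ is necessary) with $\beta_v$ entries equal to $v$ for each $v$, weakly increasing along rows, strictly increasing down columns, and satisfying the *lattice condition*: reading the rows from top to bottom, each from right to left, at every moment we have read at least as many $(v-1)$'s as $v$'s, for each $v\ge2$.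

For instance, on $\mathrm{Gr}(2,4)$ the bundle $\mathcal O(-1)$ gives $(3,2,2,1)$, so it has no cohomology, while $\mathcal O(-4)$ gives $(0,-1,2,1)$, so it has some.

### One subset, two windows

For a set $S=\{s_0<s_1\}$ of two integers put
$$E(S)=\Sigma^{(s_1-1,\,s_0)}\mathcal U^*.$$
So $E(\{i,i+d\})=S^{d-1}\mathcal U^*(i)$ and $E(S+i)=E(S)(i)$. Kapranov's collection consists of the $E(S)$ with $S\subset[0,n)$. If $s_1-s_0<n$, then $E(S)$ is a twist of a Kapranov object, hence exceptional.

Now regard $R=\{b_0<b_1\}\subset[0,n)$ as a pair of residues modulo $n$. It can be lifted to $\mathbb Z$ as $\{b_0,b_1\}$, of width $\ell=b_1-b_0$, or as $\{b_1,b_0+n\}$, of width $n-\ell$. Call these the two *windows* of $R$. Kapranov's collection always takes the first. The collection in question always takes one of width at most $\frac n2$: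

- if $\ell\le\frac n2$, it takes $\{b_0,b_1\}$;
- if $\ell>\frac n2$, it takes $\{b_1,b_0+n\}$.

Indeed, the sets so obtained are all $\{i,i+d\}$ with $0\le i<n$, $1\le d<\frac n2$, together with $\{i,i+\frac n2\}$, $0\le i<\frac n2$, if $n$ is even.

On $\mathrm{Gr}(2,4)$ only $R=\{0,3\}$ changes: Kapranov's $\mathcal O,\mathcal U^*,S^2\mathcal U^*,\mathcal O(1),\mathcal U^*(1),\mathcal O(2)$ has $S^2\mathcal U^*=E(\{0,3\})$ replaced by $E(\{3,4\})=\mathcal O(3)$.

**Proposition 1.** For $k=2$ the bundles listed at the start of this section, ordered by nondecreasing $s_0+s_1$, form a full exceptional collection in $D^b(X)$.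

The plan is to replace Kapranov's objects one at a time, remaining exceptional throughout. We need to control $\mathrm{Ext}$ and to know that a replacement preserves fullness.

**Lemma 2.** Let $k=2$. If $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$, then one of the following holds:

- (q=0) $s'_0\le s_0$ and $s'_1\le s_1$;
- (q=1) $s'_0\le s_1$ and $s'_1\ge s_0+n$;
- (q=2) $s'_0\ge s_0+n$ and $s'_1\ge s_1+n$.

**Proof.** Let $\alpha=(s_1-1,s_0)$, $\beta=(s'_1-1,s'_0)$, $a=\alpha_1-\alpha_2$, $b=\beta_1-\beta_2$. By Clebsch–Gordan, $V_\alpha\otimes V_\beta^*$ is the sum of the $V_\gamma$ with $\gamma=(\alpha_1-\beta_2-t,\ \alpha_2-\beta_1+t)$, $0\le t\le\min(a,b)$. So some such $\gamma$ has $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\neq0$. The entries to be distinct are $\gamma_1+n>\gamma_2+n-1$ and $n-2,\dots,1$. Hence $\gamma_1\ge-1$ or $\gamma_1\le-n$, and $\gamma_2\ge0$ or $\gamma_2\le1-n$. Three cases are possible.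

If $\gamma_2\ge0$: as $t\le\min(a,b)$, we have $\gamma_2\le\min(\alpha_1-\beta_1,\alpha_2-\beta_2)$. So $\beta_i\le\alpha_i$, which is (q=0).

If $\gamma_1\ge-1$ and $\gamma_2\le1-n$: as $t\ge0$, $\alpha_1-\beta_2\ge-1$ and $\alpha_2-\beta_1\le1-n$, i.e. $s_1\ge s_0'$ and $s_0+n\le s_1'$. This is (q=1).

If $\gamma_1\le-n$: as $t\le\min(a,b)$, we have $\gamma_1\ge\max(\alpha_2-\beta_2,\alpha_1-\beta_1)$. So $\beta_i\ge\alpha_i+n$, which is (q=2). $\square$

**Lemma 3 (replacement).** Let $\mathfrak N$ be a finite set of objects of $D=D^b(X)$ and $Z,Z'\notin\mathfrak N$. Suppose that each of $\mathfrak N\cup\{Z\}$ and $\mathfrak N\cup\{Z'\}$ can be ordered into an exceptional collection. If $\mathfrak N\cup\{Z\}$ is full, so is $\mathfrak N\cup\{Z'\}$.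

**Proof.** The two orderings need not be related. The point is that both $Z$ and $Z'$ project to exceptional objects in the same category $\mathcal N^\perp$, which is as small as it can be.

The category $\mathcal N=\langle\mathfrak N\rangle$ is generated by an exceptional collection, hence admissible. Let $L:D\to\mathcal N^\perp$ be as above.

**$Y=LZ$ is exceptional.** Order the collection as $(\mathfrak N_1,Z,\mathfrak N_2)$ and put $\mathcal N_i=\langle\mathfrak N_i\rangle$. Take the triangle $m\to Z\to Y_0$ with $m\in\mathcal N_1$, $Y_0\in\mathcal N_1^\perp$. Since $\mathrm{Ext}^\bullet(\mathcal N_2,Z)=0$ and $\mathrm{Ext}^\bullet(\mathcal N_2,\mathcal N_1)=0$, also $\mathrm{Ext}^\bullet(\mathcal N_2,Y_0)=0$. So $Y_0\in\mathcal N^\perp$, and since $m\in\mathcal N$, uniqueness of the triangle gives $Y_0\cong LZ=Y$. Now $\mathrm{Ext}^\bullet(m,Y)=0$ because $Y\in\mathcal N^\perp$, and $\mathrm{Ext}^\bullet(Z,m)=0$ because $\mathfrak N_1$ precedes $Z$. Applying $\mathrm{Hom}(-,Y)$ and then $\mathrm{Hom}(Z,-)$ to the triangle,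
$$\mathrm{Ext}^\bullet(Y,Y)=\mathrm{Ext}^\bullet(Z,Y)=\mathrm{Ext}^\bullet(Z,Z)=\Bbbk .$$
In the same way $Y'=LZ'$ is exceptional.

**$\mathcal N^\perp$ consists of finite sums of shifts of $Y$.** The objects $F$ with $LF\in\langle Y\rangle$ form a triangulated subcategory containing $\mathfrak N$ and $Z$, so it is $D$. For $F\in\mathcal N^\perp$ we have $LF\cong F$, hence $\mathcal N^\perp=\langle Y\rangle$. A morphism between finite sums of shifts of $Y$ is given, shift by shift, by a matrix over $\Bbbk$. Bringing the matrices to diagonal form with entries $0,1$, we see that its cone is again a finite sum of shifts of $Y$. So these sums form all of $\langle Y\rangle$.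

**Conclusion.** $Y'$ is a sum of $t$ shifts of $Y$, and $\mathrm{End}(Y')=\Bbbk$ forces $t=1$, so $Y'\cong Y[m']$. Since $Y'$ is the cone of a morphism from an object of $\mathcal N$ to $Z'$, we get $Y\in\langle\mathfrak N,Z'\rangle$. Since $Z$ is an extension of $Y$ by an object of $\mathcal N$, also $Z\in\langle\mathfrak N,Z'\rangle$. Therefore $\langle\mathfrak N,Z'\rangle=D$. $\square$

The order of the replacements matters. On $\mathrm{Gr}(2,5)$ the pairs with $\ell>\frac52$ are $\{0,4\},\{0,3\},\{1,4\}$. Suppose we replaced $\{0,3\}$ by $\{3,5\}$ first. Then $U^{*}$-twists at $\{3,5\}$ and $\{0,4\}$ coexist, namely $\mathcal U^*(3)$ and $S^3\mathcal U^*$. Here $\mathrm{Ext}^\bullet(\mathcal U^*(3),S^3\mathcal U^*)$ contains $H^\bullet(\Sigma^{(0,-4)}\mathcal U^*)$, with entries $(5,0,3,2,1)$, and $\mathrm{Ext}^\bullet(S^3\mathcal U^*,\mathcal U^*(3))$ contains $H^\bullet(\Sigma^{(4,0)}\mathcal U^*)$, with entries $(9,4,3,2,1)$. Both are nonzero, so no ordering is exceptional. The wide pair $\{0,4\}$ must go first.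

**Proof of Proposition 1.** Replace the windows of the pairs with $\ell>\frac n2$ one by one, in order of decreasing $\ell$ (ties in any order). Kapranov's collection is full, so by Lemma 3 it suffices that at each stage the current set is exceptional when ordered by nondecreasing $s_0+s_1$. Each of its objects is exceptional. Let $S\ne S'$ be in the current set with $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$. In case (q=0) of Lemma 2, $s_0'+s_1'<s_0+s_1$, as we want. We show that the other cases do not occur.

All windows start in $[0,n)$, so $s'_0<n\le s_0+n$ and (q=2) is excluded. In case (q=1), $s'_1\ge s_0+n\ge n$, so $S'$ is a replaced window $\{b_1',b_0'+n\}$ with $\ell'=b'_1-b'_0>\frac n2$, and the inequalities say $b'_1\le s_1$ and $b'_0\ge s_0$.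

- If $S=\{b_0,b_1\}$ is not replaced, then $b_0\le b_0'<b_1'\le b_1$. Since $S$ and $S'$ are the windows of different pairs, one inequality is strict, so $\ell>\ell'>\frac n2$. Then $R$ was replaced before $R'$, a contradiction.
- If $S=\{b_1,b_0+n\}$ is replaced, then $b_1\le b'_0<b_1'\le b_0+n$, so $\ell'\le n-\ell<\frac n2$, a contradiction. $\square$

## 2. The cyclic action on Young diagrams and the categories $\mathcal A_i$

Let now $k$ be arbitrary. The group $\mathbb Z/n$ acts on $Y_{k,n-k}$, with generator
$$\lambda\mapsto\begin{cases}(\lambda_1+1,\dots,\lambda_k+1)&\text{if }\lambda_1<n-k,\\(\lambda_2,\dots,\lambda_k,0)&\text{if }\lambda_1=n-k.\end{cases}$$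
Equivalently, this is cyclic rotation of the boundary path of $\lambda$, a word of length $n$ with $k$ vertical steps. Let $o(\lambda)$ be the size of the orbit of $\lambda$.

**Definition.** A diagram $\lambda\in Y_{k,n-k}$ is *upper triangular* if $\lambda_i\le(n-k)(k-i)/k$ for $i=1,\dots,k$. It is *minimal upper triangular* if moreover it is lexicographically smallest among the upper triangular diagrams in its orbit. The set of these is $Y^{mu}_{n,k}$. For $0\le i\le n-1$ put
$$\mathcal A_i=\langle\Sigma^\lambda\mathcal U^*\mid\lambda\in Y^{mu}_{n,k},\ i<o(\lambda)\rangle,\qquad\text{so that }\mathcal A_0\supset\mathcal A_1\supset\dots\supset\mathcal A_{n-1}.$$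

Every orbit contains an upper triangular diagram (this is reproved in Section 6), hence exactly one minimal one.

For $n=6$, $k=3$ the upper triangular diagrams are those with $\lambda_1\le2$, $\lambda_2\le1$, $\lambda_3=0$: $(0,0,0),(1,0,0),(1,1,0),(2,0,0),(2,1,0)$. The diagrams $(1,1,0)$ and $(2,0,0)$ lie in one orbit, via $(1,1,0)\mapsto(2,2,1)\mapsto(3,3,2)\mapsto(3,2,0)\mapsto(2,0,0)$. So $Y^{mu}_{6,3}=\{(0,0,0),(1,0,0),(1,1,0),(2,1,0)\}$, with $o=6,6,6,2$. For $k=1$ only $\lambda=(0)$ occurs, with $o=n$, and the bundles are Kapranov's $\mathcal O,\dots,\mathcal O(n-1)$. For $k=2$ the upper triangular diagrams are $(a,0)$ with $a\le\frac n2-1$, and we obtain the bundles of Section 1.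

For a triangulated subcategory $\mathcal C$ let $\mathcal C(i)$ be its image under $-\otimes\mathcal O_X(i)$. A chain of admissible subcategories $\mathcal A_0\supset\dots\supset\mathcal A_{n-1}$ is a *Lefschetz decomposition* of $D^b(X)$ if $D^b(X)=\langle\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)\rangle$ is a semi-orthogonal decomposition. In the paper of Anton Fonarev, "On minimal Lefschetz decompositions for Grassmannians", arXiv:1108.2292 (2011), the source of the problem, one finds: the collection $(\Sigma^\lambda\mathcal U^*\mid\lambda\in Y^{mu}_{n,k})$ is exceptional and the $\mathcal A_i(i)$ are semi-orthogonal. The question is whether they generate. The answer is yes.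

**Theorem A.** The categories $\mathcal A_i(i)$, $0\le i\le n-1$, generate $D^b(X)$. In other words, the $\mathcal A_i$ form a Lefschetz decomposition of $D^b(X)$.

What changes when we leave $k=2$? Lemma 3 is general. Three things are not. Clebsch–Gordan is no longer available in Lemma 2. A $k$-subset of residues has $k$ windows rather than two, and it is unclear in which order to replace. And "the shorter window" becomes "upper triangular, with lexicographic tie-breaking". We treat these in turn.

## 3. Windows, $q$-linked pairs, and $\mathrm{Ext}$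

For a $k$-subset $S=\{s_0<\dots<s_{k-1}\}\subset\mathbb Z$ let
$$E(S)=\Sigma^\alpha\mathcal U^*,\qquad \alpha_i=s_{k-i}-(k-i)\quad(1\le i\le k).$$
This is a bijection between $k$-subsets of $\mathbb Z$ and dominant weights of $GL_k$. Moreover $E(S+i)=E(S)(i)$, and $\alpha\in Y_{k,n-k}$ if and only if $S\subset[0,n)$.

**Definition.** For a $k$-subset $R\subset\mathbb Z/n$ let $\tilde R\subset\mathbb Z$ be its preimage. A *labelling* of $R$ is an increasing enumeration $\tilde R=\{b_i\}_{i\in\mathbb Z}$. Then $b_{i+k}=b_i+n$. For $b\in\tilde R$ the $k$-subset $\tilde R\cap[b,b+n)$ is the *window of $R$ starting at $b$*. If $S$ is a window, then $s_{k-1}<s_0+n$, so $S-s_0\subset[0,n)$, and $E(S)$ is exceptional by Kapranov's theorem.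

For $n=6$, $R=\{0,1,4\}$, the windows starting in $[0,6)$ are $\{0,1,4\}$, $\{1,4,6\}$, $\{4,6,7\}$.

**Definition.** For $0\le q\le k$ the pair $(S',S)$ is *$q$-linked* if
$$s'_l\le s_{l+q}\quad(0\le l<k-q),\qquad s'_l\ge s_{l+q-k}+n\quad(k-q\le l<k).\tag{1}$$

So $0$-linked means $s'_l\le s_l$ for all $l$, and for $k=2$ we recover the three cases of Lemma 2. For $n=6$ the pair $(\{1,4,6\},\{0,2,4\})$ is $1$-linked: $1\le2$, $4\le4$, $6\ge0+6$.

The generalization of Lemma 2 does not need the decomposition of $V_\alpha\otimes V_\beta^*$, only inequalities satisfied by its constituents.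

**Lemma 4 (Weyl inequalities).** If $V_\alpha\subset V_\gamma\otimes V_\beta$ for dominant weights of $GL_k$, then
$$\alpha_{i+j-1}\le\gamma_i+\beta_j\quad(i+j-1\le k),\tag{2}$$
$$\alpha_{i+j-k}\ge\gamma_i+\beta_j\quad(i+j\ge k+1).\tag{3}$$

**Proof.** Twisting $V_\gamma$ and $V_\beta$ by powers of the determinant changes both sides of (2) equally, so for (2) we may assume that all weights are partitions. Put $r=i+j-1$ and $N=\alpha_r-\gamma_i$. If $N\le0$, (2) holds since $\beta_j\ge0$. Let $N>0$, and take a Littlewood–Richardson filling of $\alpha/\gamma$ with content $\beta$.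

For each of the $N$ columns $c$ with $\gamma_i<c\le\alpha_r$, the boxes of column $c$ in rows $i,\dots,r$ all lie in $\alpha/\gamma$: they lie in $\alpha$ because $c\le\alpha_r$, and outside $\gamma$ because $c>\gamma_i$. Their entries increase strictly downwards, so the entry in row $r=i+j-1$ is at least $j$. Thus row $r$ has at least $N$ entries $\ge j$.

Let $n_v$ be the number of $v$'s in row $r$, and $c_v$ the number of $v$'s above row $r$. Row $r$ is read from right to left, in weakly decreasing order. When its last $v$ has been read, we have seen $c_v+n_v$ entries $v$ and only $c_{v-1}$ entries $v-1$. So the lattice condition gives $c_v+n_v\le c_{v-1}$ for $v\ge2$. Therefore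
$$\beta_j\ge n_j+c_j\ge n_j+n_{j+1}+c_{j+1}\ge\dots\ge\sum_{v\ge j}n_v\ge N,$$
which is (2).

For (3), apply (2) to $V_\alpha^*\subset V_\gamma^*\otimes V_\beta^*$. The $i'$-th entry of the highest weight of $V_\alpha^*$ is $-\alpha_{k+1-i'}$. With $i=k+1-i'$, $j=k+1-j'$, the inequality $-\alpha_{k+1-(i'+j'-1)}\le-\gamma_{i}-\beta_{j}$ becomes (3), since $k+2-i'-j'=i+j-k$, and the condition $i'+j'-1\le k$ becomes $i+j\ge k+1$. $\square$

**Lemma 5.** If $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$, then $(S',S)$ is $q$-linked for some $0\le q\le k$.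

**Proof.** Let $\alpha,\beta$ be the weights of $S,S'$. Then $\mathrm{Ext}^\bullet(E(S'),E(S))=\bigoplus_\gamma H^\bullet(X,\Sigma^\gamma\mathcal U^*)^{\oplus m_\gamma}$, where $m_\gamma$ is the multiplicity of $V_\gamma$ in $V_\alpha\otimes V_\beta^*$, equivalently of $V_\alpha$ in $V_\gamma\otimes V_\beta$. So there is $\gamma$ with $V_\alpha\subset V_\gamma\otimes V_\beta$ and $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\ne0$.

**What Bott says.** The numbers $\gamma_i+n+1-i$, $1\le i\le k$, are strictly decreasing and must avoid $1,\dots,n-k$. So for each $i$ either $\gamma_i\ge i-k$ or $\gamma_i\le i-n-1$. Since $\gamma_i-i$ is strictly decreasing, there is $p$ such that the first alternative holds for $i\le p$ and the second for $i>p$. Put $q=k-p$. Then $\gamma_p\ge-q$ if $p\ge1$, and $\gamma_{p+1}\le p-n$ if $q\ge1$.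

**The lower bounds for $s'$.** If $q\ge1$, (2) with $i=p+1$ gives $\alpha_{p+j}\le p-n+\beta_j$ for $1\le j\le q$. Here $\alpha_{p+j}=s_{q-j}-(q-j)$ and $\beta_j=s'_{k-j}-(k-j)$, and the inequality becomes $s'_{k-j}\ge s_{q-j}+n$. With $l=k-j$ this is the second half of (1).

**The upper bounds for $s'$.** If $p\ge1$, (3) with $i=p$ gives $\alpha_{j-q}\ge-q+\beta_j$ for $q<j\le k$. Here $\alpha_{j-q}=s_{k-j+q}-(k-j+q)$, and the inequality becomes $s_{k-j+q}\ge s'_{k-j}$. With $l=k-j$ this is the first half of (1). $\square$

## 4. Choices of windows, and a cycle of replacements on $\mathrm{Gr}(3,6)$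

**Definition.** A *choice* $\tau$ assigns to each $k$-subset $R\subset\mathbb Z/n$ an element $\tau(R)\in\tilde R\cap[0,n)$. Let $\mathfrak E_\tau$ be the set of the $\binom nk$ windows of $R$ starting at $\tau(R)$, identified with the objects $E(S)$. Distinct $R$ give distinct windows, since $R$ is the set of residues of its window. We consider the condition

**(U)** there are no distinct $S,S'\in\mathfrak E_\tau$ with $(S',S)$ $q$-linked for some $1\le q\le k$.

The choice $\kappa(R)=\min(\tilde R\cap[0,n))$ gives $\mathfrak E_\kappa=\{S\subset[0,n)\}$, Kapranov's collection.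

Suppose we want to reach $\mathfrak E_\tau$ from $\mathfrak E_\kappa$ by replacing one window at a time. For $k=2$ we ordered the replacements by a number, the width. The first thing to try for $k\ge3$ is to find a number attached to $R$ that does the same. Here is why this cannot work for every choice. Take $n=6$, $k=3$, and
$$R=\{0,2,4\},\ \tau(R)=4,\ S=\{4,6,8\};\qquad R'=\{0,1,4\},\ \tau(R')=1,\ S'=\{1,4,6\}.$$

- If $R'$ is replaced before $R$, then $S'=\{1,4,6\}$ coexists with $\{0,2,4\}$, and $(\{1,4,6\},\{0,2,4\})$ is $1$-linked, as seen above.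
- If $R$ is replaced before $R'$, then $S=\{4,6,8\}$ coexists with $\{0,1,4\}$, and $(\{4,6,8\},\{0,1,4\})$ is $2$-linked: $4\le4$, $6\ge0+6$, $8\ge1+6$.

In both cases the pair in the opposite order is $0$-linked, so by Lemma 8 below there are nonzero $\mathrm{Ext}$'s in both directions, and the intermediate set cannot be ordered into an exceptional collection. The reason is visible: the first requirement compares the subsets cut at position $q=1$, the second cut at position $q=2$. For one fixed $q$ there is a monotone quantity, namely $\sum_{i\ge q}b_i-\sum_{i<q}b_i$. For varying $q$ there is none.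

However, this $\tau$ violates (U): $(S,S')=(\{4,6,8\},\{1,4,6\})$ is $1$-linked, since $4\le4$, $6\le6$, $8\ge1+6$. The way forward is to abandon the numerical order and show that a cycle of requirements always produces a linked pair in the *final* set $\mathfrak E_\tau$. Then (U) alone guarantees that an order exists.

## 5. Condition (U) gives a full exceptional collection

**Theorem B.** If $\tau$ satisfies (U), then $\mathfrak E_\tau$, ordered by nondecreasing $\sum_ls_l$, is a full exceptional collection in $D^b(X)$.

**Proof.** For a set $F$ of $k$-subsets of $\mathbb Z/n$ let $\mathfrak E_F=\mathfrak E_{e_F}$, where $e_F=\tau$ on $F$ and $e_F=\kappa$ off $F$. Thus $F$ is the set of subsets already treated.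

**Step 1 (a criterion for exceptionality).** We show: *if $e$ is a choice such that no distinct $S,S'\in\mathfrak E_e$ have $(S',S)$ $q$-linked with $q\ge1$, then $\mathfrak E_e$, ordered by nondecreasing sum, is exceptional.* Each object is exceptional. If $S\ne S'$ and $\mathrm{Ext}^\bullet(E(S'),E(S))\neq0$, then by Lemma 5 the pair is $0$-linked, so $s'_l\le s_l$ for all $l$. As $S\ne S'$, $\sum s'_l<\sum s_l$, so $S'$ stands before $S$.

**Step 2 (which pairs force an order).** This step finds exactly what can go wrong in $\mathfrak E_F$. In Steps 2 and 3 label each $R$ by $b_0<\dots<b_{k-1}$ in $[0,n)$, extended by $b_{i+k}=b_i+n$. Write $R\lhd R'$ if $R\ne R'$ and there is $1\le q\le k-1$ with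
$$\tau(R')=b'_q,\qquad b'_i\ge b_i\ (0\le i<q),\qquad b'_i\le b_i\ (q\le i<k).\tag{4}$$
We claim: *if $S\ne S'$ in $\mathfrak E_F$ are windows of $R,R'$ and $(S',S)$ is $q$-linked with $q\ge1$, then $R'\in F$, $R\notin F$ and $R\lhd R'$.* In words: $R$ should have been replaced before $R'$.

By (1) with $l=k-q$, $s'_{k-q}\ge s_0+n\ge n$. Since $s_0'<n$, we get $q\le k-1$. If $R'\notin F$, then $S'\subset[0,n)$, contradicting $s'_{k-q}\ge n$. So $R'\in F$. If also $R\in F$, then $S,S'\in\mathfrak E_\tau$, contradicting (U). So $R\notin F$, and $s_l=b_l$ for $0\le l<k$.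

Write $\tau(R')=b'_r$ with $0\le r<k$, so $s_l'=b'_{r+l}$. The elements of $S'$ smaller than $n$ are $b'_r,\dots,b'_{k-1}$, that is, $k-r$ of them. On the other hand $s'_{k-q}\ge n$ and, by (1) with $l=k-q-1$, $s'_{k-q-1}\le s_{k-1}<n$. So there are $k-q$ of them, and $r=q$. Now (1) reads $b'_{q+l}\le b_{q+l}$ for $0\le l<k-q$, and $b'_{q+l}\ge b_{q+l-k}+n$ for $k-q\le l<k$. Since $b'_{q+l}=b'_{q+l-k}+n$, the latter says $b'_i\ge b_i$ for $0\le i<q$. This is (4).

**Step 3 ($\lhd$ has no cycles).** This is where (U) replaces the width. Suppose $R_1\lhd R_2\lhd\dots\lhd R_r\lhd R_1$, with indices modulo $r$. Consecutive $R_i$ are distinct. Let $b^{(i)}$ be the labelling of $R_i$ and $\tau(R_i)=b^{(i)}_{q_i}$, where $q_i\in[1,k-1]$. For all $i$,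
$$b^{(i+1)}_j\ge b^{(i)}_j\ (0\le j<q_{i+1}),\qquad b^{(i+1)}_j\le b^{(i)}_j\ (q_{i+1}\le j<k).\tag{5}$$
Let $q=\min_iq_i$. For $j<q$ the numbers $b^{(i)}_j$ weakly increase around the cycle, hence do not depend on $i$.

Take $i$ with $q_i=q$, and suppose $y:=q_{i+1}>q$. Put $d=y-q\in[1,k-1]$. Let $S,S'\in\mathfrak E_\tau$ be the windows of $R_i,R_{i+1}$, so $s_l=b^{(i)}_{q+l}$ and $s'_l=b^{(i+1)}_{y+l}$. We check that $(S',S)$ is $d$-linked.

- Let $0\le l<k-d$. Then $s_{l+d}=b^{(i)}_{y+l}$, and $y\le y+l<k+q$. If $y+l<k$, then $s'_l\le s_{l+d}$ by the second part of (5). If $y+l\ge k$, then $0\le y+l-k<q$, where $b^{(i)}$ and $b^{(i+1)}$ agree, so $s'_l=s_{l+d}$.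
- Let $k-d\le l<k$, and put $j=y+l-k\in[q,y)$. Then $s'_l=b^{(i+1)}_j+n\ge b^{(i)}_j+n$ by the first part of (5), and $b^{(i)}_j=b^{(i)}_{q+(l+d-k)}=s_{l+d-k}$. So $s'_l\ge s_{l+d-k}+n$.

As $R_i\ne R_{i+1}$, this contradicts (U). So $q_i=q$ implies $q_{i+1}=q$, and going around the cycle, all $q_i=q$. But then by (5), for $j\ge q$ the $b^{(i)}_j$ weakly decrease around the cycle, hence are constant too. So all $R_i$ coincide, a contradiction.

**Step 4 (the replacements).** By Step 3 we can list all $k$-subsets as $R_1,\dots,R_N$ so that $R_a\lhd R_b$ implies $a<b$. Put $F_j=\{R_1,\dots,R_j\}$. Suppose $\mathfrak E_{F_j}$ contained distinct $S,S'$, windows of $R,R'$, with $(S',S)$ $q$-linked for some $q\ge1$. By Step 2, $R\lhd R'$, $R'\in F_j$ and $R\notin F_j$, which contradicts the order of the list. So by Step 1 every $\mathfrak E_{F_j}$, ordered by nondecreasing sum, is exceptional. Now $\mathfrak E_{F_0}=\mathfrak E_\kappa$ is full by Kapranov's theorem, and $\mathfrak E_{F_j}$ differs from $\mathfrak E_{F_{j-1}}$ at most in the window of $R_j$. By Lemma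 3 and induction all $\mathfrak E_{F_j}$ are full. In particular $\mathfrak E_{F_N}=\mathfrak E_\tau$ is full. $\square$

For $k=2$ the relation $R\lhd R'$ implies $b_0\le b_0'<b_1'\le b_1$ with $R\neq R'$: nested pairs, the wider first, as in Section 1.

## 6. Upper triangular diagrams as maxima of a periodic function

It remains to see that the objects of Theorem A are $\mathfrak E_\tau$ for some choice $\tau$, and to check (U). This section does the first.

**Diagrams as subsets.** Identify $\lambda\in Y_{k,n-k}$ with $S(\lambda)=\{s_j=\lambda_{k-j}+j\mid0\le j<k\}\subset[0,n)$, so that $E(S(\lambda))=\Sigma^\lambda\mathcal U^*$, and hence with a $k$-subset of $\mathbb Z/n$. The generator of $\mathbb Z/n$ acts on $k$-subsets of $\mathbb Z/n$ by $R\mapsto R+1$. Indeed, if $\lambda_1<n-k$, then $s_{k-1}<n-1$ and $S\mapsto S+1$. If $\lambda_1=n-k$, then $s_{k-1}=n-1$, and the diagram $(\lambda_2,\dots,\lambda_k,0)$ has set $\{0,s_0+1,\dots,s_{k-2}+1\}$. The inequality $\lambda_i\le(n-k)(k-i)/k$ with $j=k-i$ reads $s_j\le nj/k$. So $\lambda$ is upper triangular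 if and only if $s_0=0$ and $s_j\le nj/k$ for all $j$.

**The function $f$.** For a labelling $(b_i)$ of $R$ put
$$f(i)=b_i-\frac{ni}k .$$
Since $b_{i+k}=b_i+n$, it is $k$-periodic. The diagrams in the orbit of $R$ whose set contains $0$ are the $\lambda^{(m)}$ with set $\tilde R\cap[b_m,b_m+n)-b_m$. Such a diagram is upper triangular if and only if $b_{m+j}-b_m\le nj/k$ for $0\le j<k$, i.e. $f(m+j)\le f(m)$ for these $j$, i.e.
$$f(m)=M:=\max f .$$
In particular every orbit contains an upper triangular diagram. Moreover
$$\lambda^{(m)}_i=b_{m+k-i}-b_m-(k-i)=n+b_{m-i}-b_m-(k-i)=f(m-i)-f(m)+\frac{(n-k)(k-i)}k .$$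
The last term does not depend on $m$. So among the $m$ with $f(m)=M$, lexicographic comparison of the diagrams $\lambda^{(m)}$ is lexicographic comparison of the words
$$\omega_m=(f(m-1),f(m-2),\dots,f(m-k)).$$

**Definition.** Call $m$, and also $b_m$, *special* for $R$ if $f(m)=M$ and $\omega_m$ is lexicographically minimal among the $\omega_{m'}$ with $f(m')=M$.

So $\lambda^{(m)}\in Y^{mu}_{n,k}$ if and only if $m$ is special. Adding a constant to all elements of $R$, or renumbering the labelling, changes $f$ by a constant and a shift of the argument. Hence the notion is invariant under shifts of $R$ and independent of the labelling.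

For $n=6$, $R=\{0,1,4\}$ we have $(f(0),f(1),f(2))=(0,-1,0)$. The maxima are $m=0$ and $m=2$ modulo $3$, with $\omega_0=(0,-1,0)$ and $\omega_2=(-1,0,0)$. So $m=2$ is special, and $\lambda^{(2)}$ has set $\{4,6,7\}-4=\{0,2,3\}$: it is $(1,1,0)$, which beats $\lambda^{(0)}=(2,0,0)$.

**The choice $\tau$.** Each orbit contains exactly one $\lambda\in Y^{mu}_{n,k}$, and the residue sets of $S(\lambda)+i$, $0\le i<o(\lambda)$, run once through the orbit. Hence for every $R$ there are unique $\lambda\in Y^{mu}_{n,k}$ and $0\le i<o(\lambda)\le n$ such that $R$ is the residue set of $S(\lambda)+i$. Put $\tau(R)=i$. Since $0\in S(\lambda)\subset[0,n)$, we have $i\in\tilde R\cap[0,n)$, and $S(\lambda)+i$ is the window of $R$ starting at $i$. Its object is $\Sigma^\lambda\mathcal U^*(i)$. Also $\tau(R)$ is special for $R$, because the corresponding diagram is $\lambda\in Y^{mu}_{n,k}$. Thus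
$$\mathfrak E_\tau=\{\Sigma^\lambda\mathcal U^*(i)\mid\lambda\in Y^{mu}_{n,k},\ 0\le i<o(\lambda)\}.\tag{6}$$

## 7. Ties, powers of words, and the proof of Theorem A

Let $S,S'\in\mathfrak E_\tau$ be windows of $R\ne R'$ with $(S',S)$ $q$-linked, $q\ge1$, where $\tau$ is the choice of Section 6. We look for a contradiction.

First, $s'_{k-q}\ge s_0+n\ge n>s'_0$, so $q\le k-1$. Label $R$ by $b_i=s_i$ and $R'$ by $b'_{q+l}=s'_l$ $(0\le i,l<k)$, extended periodically. Then, exactly as in Step 2 of Section 5, (1) says
$$b'_i\ge b_i\ (0\le i<q),\qquad b'_i\le b_i\ (q\le i<k).\tag{7}$$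
Here $0$ is special for $R$ and $q$ is special for $R'$. Let $f,f'$ be the functions of these labellings. They satisfy the same inequalities as $b,b'$. Hence
$$f'(q)\le f(q)\le f(0)\le f'(0)\le f'(q),\tag{8}$$
where the second inequality holds because $0$ is a maximum of $f$, the last because $q$ is a maximum of $f'$, and the other two by (7). So all are equalities, and $0$ and $q$ are maxima of both $f$ and $f'$.

If $\gcd(k,n)=1$, we are done: $f'(0)=f'(q)$ means that $nq/k=b'_q-b'_0$ is an integer, which is impossible for $1\le q\le k-1$. In general there are ties, and it does matter how they are broken. On $\mathrm{Gr}(3,6)$, take $(2,0,0)$ instead of $(1,1,0)$ as representative of its orbit. Then $S^2\mathcal U^*(2)=E(\{2,3,6\})$ and $\Sigma^{(2,1,0)}\mathcal U^*=E(\{0,2,4\})$ both occur, and $(\{2,3,6\},\{0,2,4\})$ is $1$-linked: $2\le2$, $3\le4$, $6\ge0+6$. In fact $\mathrm{Ext}^\bullet(S^2\mathcal U^*(2),\Sigma^{(2,1,0)}\mathcal U^*)\ne0$. The highest weight component of $V_{(2,1,0)}\otimes V_{(4,2,2)}^*$ has weight $(2,1,0)+(-2,-2,-4)=(0,-1,-4)$, and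 the corresponding entries $6,4,0,3,2,1$ are distinct. So with this representative even semi-orthogonality fails.

We must therefore use the lexicographic condition. Put
$$Z=(f(q-1),\dots,f(0)),\qquad A=(f(k-1),\dots,f(q)),$$
and define $Z',A'$ in the same way from $f'$. By periodicity $\omega_0=AZ$ and $\omega_q=ZA$ (concatenation), and likewise for $R'$. We know:

- $AZ\le ZA$, since $0$ is special for $R$ and $q$ is a maximum of $f$;
- $Z'A'\le A'Z'$, since $q$ is special for $R'$ and $0$ is a maximum of $f'$;
- $Z\le Z'$ and $A'\le A$ entrywise, by (7).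

If $|A|=|Z|$, comparing prefixes gives $A\le Z\le Z'\le A'\le A$, and we win. If the lengths differ, $AZ\le ZA$ only compares prefixes of length $\min(|A|,|Z|)$, and the chain does not close up. The remedy is to compare powers of $A$ and $Z$ of equal length.

**Lemma 6.** Let $A,Z$ be nonempty words over a totally ordered alphabet with $AZ\le ZA$ lexicographically. Then $A^{|Z|}\le Z^{|A|}$.

**Proof.** Replacing a factor $AZ$ by $ZA$ inside a word keeps the length and does not decrease the word. Starting from $A^aZ^b$ and swapping neighbors repeatedly, we reach $Z^bA^a$. Hence $A^aZ^b\le Z^bA^a$ for all $a,b\ge1$. Take $a=|Z|$, $b=|A|$, and compare the prefixes $A^{|Z|}$ and $Z^{|A|}$, both of length $|A||Z|$. $\square$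

**Lemma 7.** The choice $\tau$ of Section 6 satisfies (U).

**Proof.** Suppose not, and keep the notation above. Lemma 6 applies to $A,Z$, and, with the roles exchanged, to $Z',A'$, where $|A'|=|A|$ and $|Z'|=|Z|$. All words in the following chain have length $|A||Z|$:
$$A^{|Z|}\le Z^{|A|}\le Z'^{|A|}\le A'^{|Z|}\le A^{|Z|}.$$
The second and fourth inequalities hold entrywise. So all are equalities, whence $Z=Z'$ and $A=A'$. Therefore $f=f'$, $b=b'$ and $R=R'$, a contradiction. $\square$

**Proof of Theorem A.** By Lemma 7 and Theorem B, the objects (6) form a full exceptional collection. They are exactly the generators of $\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)$, since $\Sigma^\lambda\mathcal U^*(i)$ occurs if and only if $i<o(\lambda)$. So these categories generate $D^b(X)$.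

Semi-orthogonality is the quoted result. It also follows from the above. If $\mathrm{Ext}^\bullet(\Sigma^\lambda\mathcal U^*(i),\Sigma^\mu\mathcal U^*(j))\ne0$ for distinct objects of (6), then by Lemma 5 and (U) the pair of windows is $0$-linked. Comparing smallest elements, $i\le j$. So $\mathrm{Ext}^\bullet(\mathcal A_i(i),\mathcal A_j(j))=0$ for $i>j$. Finally, the generators of $\mathcal A_i(i)$ are part of an exceptional collection, so $\mathcal A_i(i)$, and hence $\mathcal A_i$, is admissible. $\square$

## 8. The converse of Lemma 5 and automatic fullness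

The passage from $\mathrm{Ext}$ to linked pairs loses nothing. To see this we use one more theorem.

**PRV theorem** (Kumar, Invent. Math. 93 (1988); Mathieu, Compositio Math. 69 (1989)). If $\alpha,\mu$ are dominant weights, $w$ is in the Weyl group, and $\gamma$ is the dominant conjugate of $\alpha+w\mu$, then $V_\gamma\subset V_\alpha\otimes V_\mu$.

For $GL_k$ the Weyl group permutes entries, and the dominant conjugate is the decreasing rearrangement. For $w=1$ this is the highest weight component used in Section 7.

**Lemma 8.** For arbitrary $k$-subsets $S,S'\subset\mathbb Z$: $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$ if and only if $(S',S)$ is $q$-linked for some $0\le q\le k$.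

**Proof.** "Only if" is Lemma 5. Let $(S',S)$ be $q$-linked, put $p=k-q$, and let $\alpha,\beta$ be the weights of $S,S'$. From $\alpha_i=s_{k-i}-(k-i)$ and $\beta_i=s'_{k-i}-(k-i)$ we get
$$\alpha_i-\beta_{q+i}=s_{k-i}-s'_{k-q-i}-q\ge-q\quad(1\le i\le p),$$
$$\alpha_{p+j}-\beta_j=s_{q-j}-s'_{k-j}+p\le p-n\quad(1\le j\le q),$$
by the two halves of (1). These $k$ numbers are the entries of $\alpha+w\mu$ for some $w\in S_k$, where $\mu=(-\beta_k,\dots,-\beta_1)$ is the highest weight of $V_\beta^*$. Let $\gamma$ be their decreasing rearrangement. By the PRV theorem $V_\gamma\subset V_\alpha\otimes V_\beta^*$. Since $k<n$, we have $-q>p-n$. So the first $p$ entries of $\gamma$ are the numbers of the first line, and the last $q$ entries are those of the second. Hence $\gamma_i\ge-q=p-k\ge i-k$ for $i\le p$, and $\gamma_i\le p-n\le i-n-1$ for $i>p$. By Bott's criterion, as in the proof of Lemma 5, $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\ne0$. This is a direct summand of $\mathrm{Ext}^\bullet(E(S'),E(S))$. $\square$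

**Theorem C.** Let $\tau$ be any choice (one window for each $k$-subset of $\mathbb Z/n$, starting in $[0,n)$). The following are equivalent:

1. $\mathrm{Ext}^\bullet(E(S'),E(S))=0$ for all $S,S'\in\mathfrak E_\tau$ with $s_0'>s_0$;
2. condition (U).

If they hold, $\mathfrak E_\tau$ is automatically a full exceptional collection.

**Proof.** (2)⇒(1): Let $S,S'\in\mathfrak E_\tau$ with $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$ and $S\ne S'$. By Lemma 5 and (U) the pair $(S',S)$ is $0$-linked, so $s_0'\le s_0$.

(1)⇒(2): Suppose distinct $S,S'\in\mathfrak E_\tau$ have $(S',S)$ $q$-linked with $q\ge1$. As $S'$ is a window, $s'_{k-q}<s_0'+n$, and by (1) with $l=k-q$ (the inequality of that number in Section 3), $s'_{k-q}\ge s_0+n$. So $s'_0>s'_{k-q}-n\ge s_0$. But $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$ by Lemma 8, contradicting the first condition of the theorem.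

The last claim is Theorem B. $\square$

**Corollary 9.** Let $\Lambda\subset Y_{k,n-k}$ contain exactly one element of each $\mathbb Z/n$-orbit, all with $\lambda_k=0$. Put $\mathcal A'_i=\langle\Sigma^\lambda\mathcal U^*\mid\lambda\in\Lambda,\ i<o(\lambda)\rangle$. If $\mathcal A'_0,\mathcal A'_1(1),\dots,\mathcal A'_{n-1}(n-1)$ are semi-orthogonal, then they form a Lefschetz decomposition of $D^b(X)$. Moreover, semi-orthogonality is equivalent to the combinatorial condition (U) for the choice $\tau$ described in the proof.

**Proof.** As in Section 6, for each $R$ there are unique $\lambda\in\Lambda$ and $0\le i<o(\lambda)$ such that $R$ is the residue set of $S(\lambda)+i$. Put $\tau(R)=i$. Since $\lambda_k=0$, we have $0\in S(\lambda)\subset[0,n)$, so $i\in\tilde R\cap[0,n)$ and $S(\lambda)+i$ is the window of $R$ starting at $i$. Hence $\mathfrak E_\tau=\{\Sigma^\lambda\mathcal U^*(i)\mid\lambda\in\Lambda,\ 0\le i<o(\lambda)\}$, and $\mathcal A'_i(i)$ is generated by the $E(S)$, $S\in\mathfrak E_\tau$, with $s_0=i$. Semi-orthogonality is therefore exactly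 the first condition of Theorem C, which is equivalent to (U). If it holds, $\mathfrak E_\tau$ is a full exceptional collection by Theorem C, so the $\mathcal A'_i(i)$ generate $D^b(X)$. The generators of each $\mathcal A'_i(i)$ are part of this exceptional collection, so $\mathcal A_i'$ is admissible. $\square$

The computation on $\mathrm{Gr}(3,6)$ in Section 7 shows that the hypothesis of semi-orthogonality is not automatic: $\Lambda=\{(0,0,0),(1,0,0),(2,0,0),(2,1,0)\}$ violates it.

**Example 10 (all upper triangular diagrams).** Drop the lexicographic tie-breaking, and let $\tau(R)$ be the smallest $b_m\in[0,n)$ such that $m$ is a maximum of $f$. Then $\mathfrak E_\tau$ is also full and exceptional. To check (U), suppose distinct $S,S'\in\mathfrak E_\tau$ have $(S',S)$ $q$-linked with $q\ge1$, and label as in Section 7. The derivation of $q\le k-1$, of (7) and of (8) used only that $0$ is a maximum of $f$ and $q$ a maximum of $f'$, so all of it still holds. From (8), $0$ is a maximum of $f'$, and $b'_0=f'(0)=f(0)=b_0=s_0\in[0,n)$. But $b'_0<b'_q=\tau(R')$,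 contradicting the minimality of $\tau(R')$. So (U) holds and Theorem B applies. This collection uses every upper triangular diagram $\lambda$: for the residue set $R$ of $S(\lambda)$, the element $0\in\tilde R$ corresponds to a maximum of $f$, so $\tau(R)=0$ and $E(S(\lambda))=\Sigma^\lambda\mathcal U^*$ belongs to $\mathfrak E_\tau$.
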